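# Inverting the two-sided Eulerian series: gamma-positivity for simple permutations

## 1. The series $g$, and the simple permutations inside it

For $\sigma\in S_n$, written in one-line notation $\sigma(1)\cdots\sigma(n)$, let $\mathrm{des}(\sigma)$ be the number of $i\in[n-1]$ with $\sigma(i)>\sigma(i+1)$, and let $\mathrm{ides}(\sigma)=\mathrm{des}(\sigma^{-1})$. Throughout,
$$a=1+st,\qquad b=s+t,\qquad c=st .$$
Collect all permutations in one power series:
$$A_n(s,t)=\sum_{\sigma\in S_n}s^{\mathrm{des}\,\sigma}t^{\mathrm{ides}\,\sigma},\qquad F(z)=\sum_{n\ge1}A_nz^n=z+(1+st)z^2+\cdots .$$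
Since $F$ begins with $z$, it has a compositional inverse $g(y)$ with coefficients in $\mathbb Q[s,t]$, so $g(F(z))=z$. Everything in this talk turns on $g$, because it has the form
$$g(y)=\frac{y}{1+y}+\frac{y}{1+cy}-y-S(y),\tag{1}$$
where $S(y)=\sum_{n\ge4}S_ny^n$ is the generating function of the simple permutations of length at least $4$, counted by the same two statistics.

What (1) is for: the polynomials $A_n$ satisfy a recurrence. It becomes a differential equation for $F$, then one for the inverse $g$, and then, by (1), one for $S$. This last equation computes $S_{n+1}$ from $S_4,\dots,S_n$, and in the right basis nearly every term in it is visibly positive. The exceptions are two explicit coefficients, whose signs we control with a picture of a simple permutation. Let me first define the words in (1) and prove it.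

**Definition.** An *interval* of $\sigma\in S_n$ is a set of consecutive positions $\{u,\dots,v\}$ whose image under $\sigma$ is a set of consecutive integers. The intervals of length $1$ and $\{1,\dots,n\}$ are trivial. The permutation $\sigma$ is *simple* if it has no nontrivial interval. $Simp_n$ is the set of simple permutations in $S_n$, and $A_{Simp_n}(s,t)=\sum_{\sigma\in Simp_n}s^{\mathrm{des}\,\sigma}t^{\mathrm{ides}\,\sigma}$.

The permutations $1$, $12$, $21$ are simple. None of length $3$ is: each of $123,132,213,231,312,321$ has two adjacent positions with adjacent values. For length four, $Simp_4=\{2413,3142\}$. We put $S_n=A_{Simp_n}$ for $n\ge4$ and $S_n=0$ for $n\le3$.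

**Definition.** For $\tau\in S_m$ and permutations $\alpha_1,\dots,\alpha_m$ of positive length, the *inflation* $\tau[\alpha_1,\dots,\alpha_m]$ is obtained by replacing the point $(r,\tau(r))$ by a block of consecutive positions and consecutive values which is order-isomorphic to $\alpha_r$, the blocks being placed relative to each other as the points of $\tau$. A permutation is *sum-decomposable* if it is $12[\alpha_1,\alpha_2]$, and *skew-decomposable* if it is $21[\alpha_1,\alpha_2]$.

For example, $2413[21,1,12,1]=43\,6\,12\,5$. A descent of an inflation is either inside a block or between two neighboring blocks that form a descent of $\tau$, so $\mathrm{des}\,\tau[\alpha]=\mathrm{des}\,\tau+\sum_r\mathrm{des}\,\alpha_r$. The inverse of an inflation is the inflation of $\tau^{-1}$ by the inverses of the blocks (reordered), so $\mathrm{ides}$ is additive too. In the example, $\mathrm{des}(436125)=2=1+1$. The inverse is $452163$ with $3$ descents, and $\mathrm{ides}(2413)+\mathrm{ides}(21)=2+1$.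

**Substitution decomposition** (Albert and Atkinson, *Simple permutations and pattern restricted permutations*, Discrete Math. 300 (2005)). Every permutation of length at least $2$ is an inflation $\tau[\alpha_1,\dots,\alpha_m]$ of a unique simple $\tau$ with $m\ge2$. If $m\ge4$, the $\alpha_r$ are unique. If $\tau=12$ (respectively $21$), they are unique once $\alpha_1$ is required not to be sum-decomposable (respectively not skew-decomposable).

**Proof of (1).** Let $F_+$ and $F_-$ be the generating functions of the sum- and skew-decomposable permutations. By the decomposition and additivity, $F_+=(F-F_+)F$ and $F_-=c(F-F_-)F$; the factor $c$ is the weight of $21$. So $F_+=F^2/(1+F)$ and $F_-=cF^2/(1+cF)$. The inflations of a simple $\tau$ of length $m\ge4$ contribute $S_mF^m$ in total over $\tau$. Hence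
$$F=z+\frac{F^2}{1+F}+\frac{cF^2}{1+cF}+S(F).\tag{2}$$
Put $z=g(y)$, so that $F=y$, and use $y-\frac{y^2}{1+y}=\frac y{1+y}$ and $\frac{cy^2}{1+cy}=y-\frac{y}{1+cy}$. This is (1). $\square$

## 2. The gamma basis, the theorems, and small lengths

The set $Simp_n$ is closed under inverse and reverse. The inverse exchanges $\mathrm{des}$ and $\mathrm{ides}$, and the reverse sends $(\mathrm{des},\mathrm{ides})$ to $(n-1-\mathrm{des},\,n-1-\mathrm{ides})$. Hence $p=A_{Simp_n}$ satisfies $p(s,t)=p(t,s)$ and $p(s,t)=(st)^{n-1}p(1/s,1/t)$. A polynomial with these two properties is called *palindromic of darga $n-1$*. Such polynomials form a vector space with the bivariate gamma basis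
$$\{\,c^ib^ja^{k}\;:\;i,j,k\ge0,\ 2i+j+k=n-1\,\}.$$
For darga $2$ the basis is $a^2,ab,b^2,c$. A polynomial is *gamma-positive* if its coefficients in this basis are nonnegative integers; zero counts as gamma-positive. For instance $A_3=1+4st+s^2t^2=a^2+2c$ is gamma-positive.

It was conjectured by Bagno, Eisenberg, Reches and Sigron (*Blockwise simple permutations*, arXiv:2303.13115, 2023) that every $A_{Simp_n}$ is gamma-positive. We prove this, and determine which coefficients are nonzero. For $n\ge4$ write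
$$A_{Simp_n}(s,t)=\sum_{2i+j+k=n-1}\gamma_{n,i,j}\,c^ib^ja^k .$$

**Theorem 1.** $A_{Simp_n}$ is gamma-positive for every $n\ge1$.

**Theorem 2.** Let $n\ge4$, $i,j\ge0$, $2i+j\le n-1$. Then $\gamma_{n,i,j}>0$ if and only if
$$(i+1)(i+j+1)\ge n+2\quad\text{and}\quad(i+1)(n-i-j)\ge n .$$
Consequently, for $0\le d,e\le n-1$, a simple $\sigma\in S_n$ with $(\mathrm{des},\mathrm{ides})=(d,e)$ exists if and only if $(d+1)(e+1)\ge n+2$, $(n-d)(n-e)\ge n+2$, $(n-d)(e+1)\ge n$ and $(d+1)(n-e)\ge n$.

**Corollary 3** (Gessel's conjecture; theorem of Z. Lin). $A_n(s,t)$ is gamma-positive for every $n\ge1$.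

Let us try the smallest lengths by hand. We have $A_{Simp_1}=1$, $A_{Simp_2}=1+st=a$, $A_{Simp_3}=0$. For $n=4$: $2413$ has $(\mathrm{des},\mathrm{ides})=(1,2)$ and $3142$ has $(2,1)$, so $S_4=st^2+s^2t=cb$. For $n=5$, checking all windows of two, three and four consecutive positions shows that
$$24153,\quad 31524,\quad 25314,\quad 41352,\quad 35142,\quad 42513$$
are simple. The first two are inverse to each other, so are the next two, and the last two are their own inverses. Each has two descents, so each contributes $s^2t^2=c^2$. Section 9 will give $S_5=6c^2$, so the list is complete.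

It is convenient to separate positivity from integrality.

**Lemma 4.** Let $p=\sum_{2i+j+k=d}\gamma_{i,j}c^ib^ja^k$ with rational $\gamma_{i,j}$. The $\gamma_{i,j}$ are determined by $p$, and they are integers if $p$ has integer coefficients. If all $\gamma_{i,j}\ge0$, then the coefficient of $s^{i+j}t^i$ in $p$ is at least $\gamma_{i,j}$.

*Proof.* The least power of $t$ in $c^ib^ja^k$ is $t^i$. To get exactly $t^i$ we must take $s$ from each factor $b$ and $1$ from each factor $a$, so the only monomial at $t^i$ is $s^{i+j}t^i$, with coefficient $1$. Hence the coefficient of $s^{i+j}t^i$ in $p$ is $\gamma_{i,j}$ plus an integer combination of the $\gamma_{i',j'}$ with $i'<i$. Induction on $i$ gives the first two claims. The third holds because all basis elements have nonnegative coefficients. $\square$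

**Cones.** Let $P_d$ be the set of nonnegative rational combinations of the $c^ib^ja^k$ with $2i+j+k=d$, and $P_d=\{0\}$ for $d<0$. By Lemma 4, to prove gamma-positivity of $S_n$ it is enough to prove $S_n\in P_{n-1}$. Clearly $P_dP_e\subseteq P_{d+e}$. For series let
$$\mathcal P_e=\Big\{\sum_np_ny^n:\ p_n\in P_{n+e}\Big\}.$$
Then $\mathcal P_e\mathcal P_f\subseteq\mathcal P_{e+f}$, $\partial_y\mathcal P_e\subseteq\mathcal P_{e+1}$, and $y^h\mathcal P_e\subseteq\mathcal P_{e-h}$. The goal of Theorem 1 reads $S\in\mathcal P_{-1}$.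

## 3. The recurrence for all permutations

Write $\theta_s=s\,\partial_s$, $\theta_t=t\,\partial_t$ and $\delta=(1-s)(1-t)=a-b$. We will often use
$$(1+s)(1+t)=a+b,\qquad s(1+t)^2+t(1+s)^2=ab+4c .$$
The second holds because the left side is $b+4c+bc$.

**Carlitz–Roselle–Scoville identity.** For $n\ge1$,
$$\sum_{k,l\ge0}\binom{kl+n-1}{n}s^kt^l=\frac{st\,A_n(s,t)}{\big((1-s)(1-t)\big)^{n+1}}.\tag{3}$$

*Proof.* The binomial counts multisets of $n$ pairs in $[k]\times[l]$. List such a multiset in lexicographic order, $(i_1,j_1)\le\dots\le(i_n,j_n)$, and let $\sigma$ be the standardization of $j_1\cdots j_n$: $\sigma(x)<\sigma(x')$ if and only if $j_x<j_{x'}$, or $j_x=j_{x'}$ and $x<x'$.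

We count multisets with a given $\sigma$. The sequence $i_1\le\dots\le i_n$ is strict at each descent of $\sigma$: if $\sigma(x)>\sigma(x+1)$, then $j_x>j_{x+1}$, so $i_x\ne i_{x+1}$ by lexicographic order. Let $u_v=j_{\sigma^{-1}(v)}$. Then $u_1\le\dots\le u_n$, and this sequence is strict at each descent of $\sigma^{-1}$: if $\sigma^{-1}(v)>\sigma^{-1}(v+1)$, equality $u_v=u_{v+1}$ would contradict the tie rule.

Conversely, take weakly increasing sequences $(i_x)$ in $[k]$ and $(u_v)$ in $[l]$, strict at the descents of $\sigma$ and of $\sigma^{-1}$ respectively, and set $j_x=u_{\sigma(x)}$. If $i_x=i_{x+1}$, then $\sigma(x)<\sigma(x+1)$, so $j_x\le j_{x+1}$; the list is lexicographically sorted. If $\sigma(x)<\sigma(x')$, then $j_x\le j_{x'}$, and in case of equality $u$ is constant on $\sigma(x),\dots,\sigma(x')$, so $\sigma^{-1}$ has no descent there and $x<x'$. Hence the standardization is $\sigma$, and we have a bijection.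

The number of weakly increasing sequences of length $n$ in $[k]$ that are strict at $d$ prescribed places is $\binom{k-1-d+n}{n}$: subtract from each entry the number of prescribed places before it, to get a weakly increasing sequence in $[k-d]$. (If $k\le d$ both numbers are $0$, since $0\le k-1-d+n\le n-1$.) Therefore
$$\binom{kl+n-1}n=\sum_{\sigma\in S_n}\binom{k-1-\mathrm{des}\,\sigma+n}{n}\binom{l-1-\mathrm{ides}\,\sigma+n}{n},$$
and $\sum_k\binom{k-1-d+n}{n}s^k=s^{d+1}/(1-s)^{n+1}$ finishes the proof. $\square$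

**From the identity to a recurrence.** We have $(n+1)\binom{kl+n}{n+1}=(kl+n)\binom{kl+n-1}{n}$, and $\theta_s\theta_t$ multiplies $s^kt^l$ by $kl$. So (3) for $n+1$ is obtained from (3) for $n$ by applying $\frac1{n+1}(\theta_s\theta_t+n)$. Since
$$\theta_s\frac{sf}{(1-s)^{n+1}}=\frac{s}{(1-s)^{n+2}}\big[(1-s)f+(1-s)\theta_sf+(n+1)sf\big]=\frac{s}{(1-s)^{n+2}}\big[1+ns+(1-s)\theta_s\big]f,$$
we get for $n\ge1$
$$(n+1)A_{n+1}=\big[1+ns+(1-s)\theta_s\big]\big[1+nt+(1-t)\theta_t\big]A_n+n\delta A_n .\tag{4}$$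

## 4. The recurrence in gamma coordinates, tested on all permutations

This section writes the operators of (4) in the gamma basis, and shows how the induction will run in the easier case of $A_n$.

For fixed $n$ let $U_s=s(n-1)+(1-s)\theta_s$ and $U_t=t(n-1)+(1-t)\theta_t$, acting on polynomials. They commute. Take $m=c^ib^ja^k$ with $2i+j+k=n-1$ and put
$$r=\frac jb+\frac ka,\qquad mr=j\,c^ib^{j-1}a^k+k\,c^ib^ja^{k-1}\in P_{n-2}.$$

**First-order operators.** From $\theta_sc=c$, $\theta_sb=s$, $\theta_sa=c$ we get $\theta_sm=m\big(i+\frac{js}b+\frac{kc}a\big)$. Write $s(n-1)=s(2i+j+k)$ and collect: $i$ is multiplied by $2s+1-s=1+s$, $j$ by $s+\frac{(1-s)s}{b}=\frac{s(1+t)}b$, and $k$ by $s+\frac{(1-s)st}{a}=\frac{s(1+t)}{a}$. So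
$$U_sm=m\,[\,i(1+s)+s(1+t)r\,],\qquad U_tm=m\,[\,i(1+t)+t(1+s)r\,].\tag{5}$$

**Second-order operator.** Let
$$T_n=U_sU_t+(1+t)U_s+(1+s)U_t .$$
Write $U_tm=mX$ with $X=i(1+t)+t(1+s)r$. Then $U_sU_tm=X\,U_sm+m(1-s)\theta_sX$. Since $\theta_sr=-\frac{js}{b^2}-\frac{kc}{a^2}$,
$$(1-s)\theta_sX=(1-s)c\Big[\frac{j(b-1-s)}{b^2}+\frac{k(a-t-st)}{a^2}\Big]=(a-b)\,c\Big(\frac k{a^2}-\frac j{b^2}\Big),$$
because $b-1-s=-(1-t)$ and $a-t-st=1-t$. Also
$$[\,i(1+s)+s(1+t)r\,]\,X=i^2(a+b)+ir(ab+4c)+c(a+b)r^2 .$$
Expand $(a+b)r^2=(a+b)\big(\frac{j^2}{b^2}+\frac{2jk}{ab}+\frac{k^2}{a^2}\big)$ and add $(a-b)\big(\frac k{a^2}-\frac j{b^2}\big)$. The terms with $c$ in front combine to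
$$B(m)=cm\Big[\frac{j(j-1)a}{b^2}+\frac{j(j+1)}b+\frac{k(k-1)b}{a^2}+\frac{k(k+1)}a+2jk\Big(\frac1a+\frac1b\Big)\Big].$$
This lies in $P_n$: every denominator is cancelled by $m$ whenever its numerical factor is nonzero, and each term raises the darga by $1$. So $U_sU_tm=m\,[\,i^2(a+b)+ir(ab+4c)\,]+B(m)$. Finally $(1+t)U_sm+(1+s)U_tm=m[\,2i(a+b)+r(ab+4c)\,]$ by (5). Using $r\,ab=ja+kb$ and $i^2+2i+(i+1)j=(i+1)(i+j+1)-1$, and the same with $k$ for $j$, we obtain
$$T_nm=\big[(i+1)(i+j+1)-1\big]am+\big[(i+1)(i+k+1)-1\big]bm+4(i+1)c\,(mr)+B(m).\tag{6}$$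

**The recurrence (4) again.** Since $1+ns+(1-s)\theta_s=(1+s)+U_s$, the operator in (4) is $(1+s+U_s)(1+t+U_t)+n\delta=T_n+(a+b)+n(a-b)$, that is,
$$(n+1)A_{n+1}=\big[T_n+(n+1)a-(n-1)b\big]A_n .\tag{7}$$
On $m$, the coefficient of $am$ is $(i+1)(i+j+1)+n>0$, and the coefficient of $bm$ is $(i+1)(i+k+1)-n$. This second one can be negative: for $i=k=0$ it is $1-n$. What saves us is a count in a grid. Note that $i+k+1=n-i-j$.

**Lemma 5.** Let $\sigma\in S_n$ with $d=\mathrm{des}\,\sigma$, $e=\mathrm{ides}\,\sigma$. Then $(e+1)(n-d)\ge n$.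

*Proof.* Split the values into maximal blocks of consecutive values whose positions increase; there are $e+1$ of them. Split the positions into maximal decreasing runs; there are $n-d$ of them, one more than the number of ascents. Two points of the same run have values decreasing from left to right, and two points of the same block have values increasing from left to right. So no two points share both a run and a block, and the $n$ points inject into pairs (run, block). $\square$

**A proof of Corollary 3.** We show $A_n\in P_{n-1}$ by induction; $A_1=1$. Let $A_n=\sum\gamma\,c^ib^ja^k$ with all $\gamma\ge0$. If the coefficient $\gamma$ of $c^ib^ja^k$ is positive, then by Lemma 4 the coefficient of $s^{i+j}t^i$ in $A_n$ is positive, so some $\sigma\in S_n$ has $\mathrm{des}\,\sigma=i+j$ and $\mathrm{ides}\,\sigma=i$. Lemma 5 gives $(i+1)(n-i-j)\ge n$. So the coefficient of $bm$ is nonnegative for every monomial $m$ that actually occurs, and (7) gives $A_{n+1}\in P_n$. Integrality is Lemma 4. $\square$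

Let us run it. From $A_1=1$: $2A_2=2a$. From $m=a$, $n=2$: $3A_3=3a^2+4c+2c$, so $A_3=a^2+2c$. For $n=3$, $m=a^2$ gives $4a^3+8ac+(2bc+6ac)$ and $2c$ gives $2(7ac+bc)$; in total $4a^3+28ac+4bc$, so
$$A_4=a^3+7ac+bc .$$
At $s=t=1$ this is $8+14+2=24$. The pattern to keep in mind: a possibly negative coefficient, indexed by $(i,j)$, is harmless when the monomial $c^ib^ja^k$ cannot occur, and Lemma 4 turns occurrence of the monomial into existence of a permutation.

## 5. Subtraction loses the sign; a differential equation for $g$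

The first thing to try for simple permutations is to subtract from $A_n$ everything that is not simple, i.e. to solve (1) for $S_n$. The inverse series is
$$g=y-A_2y^2+(2A_2^2-A_3)y^3+(-5A_2^3+5A_2A_3-A_4)y^4+\cdots,$$
and the coefficient of $y^4$ in $\frac y{1+y}+\frac y{1+cy}-y$ is $-(1+c^3)=-a^3+3ac$. So
$$S_4=A_4-5A_2A_3+5A_2^3-a^3+3ac=(a^3+7ac+bc)-(5a^3+10ac)+5a^3-a^3+3ac=bc .$$
The answer is right, but its sign is the outcome of cancellation. Knowing only $A_4\in P_3$ gives nothing: with $a^3\in P_3$ in place of $A_4$ the same formula would give $-7ac$. Already the cubic coefficient of $g$, namely $2A_2^2-A_3=a^2-2c$, has mixed signs. Positivity of the $A_n$ does not pass through the inversion.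

What does pass through is the recurrence. So we translate (4) into a differential equation, change variables from $z$ to $y=F$, and only then look at signs.

**Step 1: the equation for $F$.** Let $E=z\partial_z$, $D_s=sE+(1-s)\theta_s$, $D_t=tE+(1-t)\theta_t$. These are commuting derivations. Multiplying (4) by $z^n$ and summing over $n\ge1$, with $A_1=1$ for the constant term,
$$F_z=1+\delta EF+(1+D_s)(1+D_t)F.\tag{8}$$

**Step 2: change of variables.** The purpose is to express every term of (8) as a series in $y$ evaluated at $y=F$. Put $K=1/g_y$. For $\Psi(y;s,t)\in\mathbb Q[s,t][[y]]$ the chain rule gives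
$$D_t[\Psi(F)]=\Psi_y(F)\,D_tF+\big((1-t)\theta_t\Psi\big)(F),$$
and similarly for $D_s$. Apply the $s$-version to $g(F)=z$, using $D_sz=sz=s\,g(F)$:
$$D_sF=(K\omega_s)(F),\quad \omega_s=sg-(1-s)\theta_sg;\qquad D_tF=(K\omega_t)(F),\quad \omega_t=tg-(1-t)\theta_tg .$$
Also $F_z=K(F)$ and $EF=zF_z=(gK)(F)$, and by the chain rule again
$$D_tD_sF=\big((K\omega_s)_y\,K\omega_t+(1-t)\theta_t(K\omega_s)\big)(F).$$
Insert these into (8). Since $F=z+\cdots$, an identity between series evaluated at $F$ is an identity in $y$. Multiply by $g_y$: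
$$1=g_y+\delta g+yg_y+\omega_s+\omega_t+\omega_t(K\omega_s)_y+g_y(1-t)\theta_t(K\omega_s).$$

**Step 3: tidy the last term.** We have $\theta_tK=-K^2\theta_tg_y$ and $(1-t)\theta_tg_y=tg_y-(\omega_t)_y$. With $Kg_y=1$,
$$g_y(1-t)\theta_t(K\omega_s)=(1-t)\theta_t\omega_s-K\omega_s(1-t)\theta_tg_y=(1-t)\theta_t\omega_s+K\omega_s(\omega_t)_y-t\omega_s .$$
Moreover $(1-t)\theta_t\omega_s=s(1-t)\theta_tg-\delta\theta_s\theta_tg=s(tg-\omega_t)-\delta\theta_s\theta_tg$. The two terms $\omega_t(K\omega_s)_y$ and $K\omega_s(\omega_t)_y$ combine into a derivative, and we get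
$$1=g_y+(\delta+c)g+yg_y+(1-t)\omega_s+(1-s)\omega_t-\delta\theta_s\theta_tg+(K\omega_s\omega_t)_y.\tag{9}$$

**Step 4: separate linear from nonlinear.** On series in $y$ let
$$U_s=s(y\partial_y-1)+(1-s)\theta_s,\qquad U_t=t(y\partial_y-1)+(1-t)\theta_t .$$
On the coefficient of $y^n$ these are the operators $U_s,U_t$ of Section 4. Let $\varphi=-g$, $\eta_s=U_s\varphi$, $\eta_t=U_t\varphi$. Then $\omega_s=s\,yg_y+\eta_s$ and $\omega_t=t\,yg_y+\eta_t$, and because $Kg_y=1$,
$$K\omega_s\omega_t=cy^2g_y+y(s\eta_t+t\eta_s)+K\eta_s\eta_t .$$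
Only the last term is nonlinear. Substituting $g=-\varphi$ in (9) gives
$$\varphi_y=-1-(\delta+c)\varphi-y\varphi_y+(1-t)(U_s\varphi-sy\varphi_y)+(1-s)(U_t\varphi-ty\varphi_y)+\delta\theta_s\theta_t\varphi$$
$$\qquad+\partial_y\big\{-cy^2\varphi_y+y(sU_t\varphi+tU_s\varphi)+K\eta_s\eta_t\big\},$$
which has the form
$$\varphi_y=-1+\Lambda\varphi+(K\eta_s\eta_t)_y,\tag{10}$$
where $\Lambda$ acts on the coefficient of $y^n$. We read off its action $\Lambda_n$. The term $(y^2\varphi_y)_y$ multiplies this coefficient by $n(n+1)$, the terms $y\varphi_y$ by $n$, and $\partial_y(y\,\cdot)$ by $n+1$. With $s(1-t)+t(1-s)=b-2c$,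
$$\Lambda_n=-(a-b+c)-n(1+b-2c)-cn(n+1)+(1+nt)U_s+(1+ns)U_t+\delta\theta_s\theta_t .$$
Here $\delta\theta_s\theta_t=(U_s-s(n-1))(U_t-t(n-1))=U_sU_t-t(n-1)U_s-s(n-1)U_t+c(n-1)^2$. The scalar terms add up to
$$c\big[(n-1)^2-n(n+1)+2n-1\big]-n-nb-(a-b)=-cn-n-nb-(a-b)=-n(a+b)-(a-b).$$
Therefore
$$\Lambda_n=T_n-n(a+b)-(a-b)=T_n-(n+1)a-(n-1)b.\tag{11}$$

Compare with (7): the linear operator for all permutations was $T_n+(n+1)a-(n-1)b$. Passing to the inverse series flips the sign of $(n+1)a$. We return to this in Section 8.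

## 6. Removing the explicit part of $g$

Write $g=g_0-S$ with $g_0=\frac y{1+y}+\frac y{1+cy}-y$, so $\varphi=S-g_0$. This step turns (10) into an equation for $S$ alone. Put
$$p=(1+y)^2,\qquad q=(1+cy)^2,\qquad pq=(1+ay+cy^2)^2,$$
$$g_0'=\frac1p+\frac1q-1=\frac{N}{pq},\qquad N=p+q-pq=1-(p-1)(q-1)=1-4cy^2-2acy^3-c^2y^4,$$
$$K=\frac1{g_y}=\frac{pq}{N-pqS_y},\qquad K_0=\frac{pq}{N}.$$
Equation (10) becomes
$$S_y=\Lambda S+\big[g_0'-1-\Lambda g_0\big]+(K\eta_s\eta_t)_y .$$

**Step 1: the bracket.** We have $-g_0=-y+\sum_{n\ge2}(-1)^n(1+c^{n-1})y^n$. On the coefficient of $y^n$, $U_s1=s(n-1)$, and $U_sc^{n-1}=s(n-1)c^{n-1}+(1-s)(n-1)c^{n-1}=(n-1)c^{n-1}$; similarly for $t$. So by (11)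
$$\Lambda_n1=c(n-1)^2+(n-1)(b+2c)-n(a+b)-(a-b)=(n+1)\big(c(n-2)-1\big),$$
$$\Lambda_nc^{n-1}=c^{n-1}\big[(n-1)^2+(n-1)(2+b)-n(a+b)-(a-b)\big]=(n+1)c^{n-1}(n-2-c).$$
Also $g_0'-1=\sum_{n\ge1}(-1)^n(n+1)(1+c^n)y^n$. At $y^1$ the bracket is $-2a-\Lambda_11=-2a+2a=0$. For $n\ge2$ its coefficient is
$$(-1)^n(n+1)\big[1+c^n+c(n-2)-1+c^{n-1}(n-2)-c^n\big]=(-1)^n(n+1)(n-2)(c+c^{n-1}),$$
which is $0$ for $n=2$. Since $\sum_{h\ge1}(-1)^hh\,x^h=-x/(1+x)^2$, summing gives
$$g_0'-1-\Lambda g_0=\sum_{n\ge3}(-1)^n(n+1)(n-2)(c+c^{n-1})y^n=\partial_y\Big\{-cy^4\Big[\frac1p+\frac cq\Big]\Big\}.$$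

**Step 2: the nonlinear term.** Let $\xi_s=U_sS$, $\xi_t=U_tS$, $\varepsilon_s=U_s(-g_0)$, $\varepsilon_t=U_t(-g_0)$, so $\eta_s=\xi_s+\varepsilon_s$ and $\eta_t=\xi_t+\varepsilon_t$. By the values of $U_s$ above,
$$\varepsilon_s=\sum_{n\ge2}(-1)^n(n-1)(s+c^{n-1})y^n=\frac{sy^2}p+\frac{cy^2}q=\frac{y^2\rho_s}{pq},\qquad\rho_s=sq+cp,$$
and $\varepsilon_t=y^2\rho_t/(pq)$ with $\rho_t=tq+cp$. Note $\rho_s\rho_t=c(q^2+b\,pq+c\,p^2)$. From $\frac1{K_0}-\frac1K=S_y$ we get $K=K_0+KK_0S_y$. Hence
$$K\eta_s\eta_t=K\xi_s\xi_t+\frac{y^2(\rho_s\xi_t+\rho_t\xi_s)}{N-pqS_y}+\frac{y^4\rho_s\rho_t}{pq\,N}+\frac{y^4S_y\,\rho_s\rho_t}{N(N-pqS_y)} .$$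

**Step 3: combine the parts without $S$.** These are $\frac{y^4\rho_s\rho_t}{pqN}$ and $-cy^4\frac{q+cp}{pq}$ from Step 1. Since $q-N=p(q-1)$ and $p-N=q(p-1)$,
$$q^2+b\,pq+c\,p^2-N(q+cp)=pq\,[\,b+(q-1)+c(p-1)\,]=pq\,(b+4cy+acy^2).$$
We arrive at
$$S_y=\Lambda S+\partial_y\Big\{\zeta+K\xi_s\xi_t+\frac{y^2(\rho_s\xi_t+\rho_t\xi_s)}{N-pqS_y}+\frac{cy^4S_y\,(q^2+b\,pq+c\,p^2)}{N(N-pqS_y)}\Big\},\qquad\zeta=\frac{cy^4(b+4cy+acy^2)}{N}.\tag{12}$$
All minus signs now sit inside $\Lambda$ and in $N$. The single-block subtraction $-cy^4(\frac1p+\frac cq)$ has been absorbed into $\zeta$.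

## 7. The braces preserve the cone

**Proposition 6.** If $S\in\mathcal P_{-1}$ and $S=O(y^4)$, then the expression in braces in (12) lies in $\mathcal P_{-1}$.

Here $S$ may be any such series; $K,\xi_s,\xi_t$ are defined from it by the formulas of Section 6.

**Step 1: denominators and $\zeta$.** As $N=1-(4cy^2+2acy^3+c^2y^4)$ and the subtracted series is in $\mathcal P_0$, expanding geometrically gives $\frac1N\in\mathcal P_0$. Also $pq=(1+ay+cy^2)^2\in\mathcal P_0$, and
$$\frac{1-cy^2}N=1+\frac{3cy^2+2acy^3+c^2y^4}{N}\in\mathcal P_0 .$$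
This last fact is what handles minus signs below: a factor $1-cy^2$ is harmless when divided by $N$. Next, $S_y\in\mathcal P_0$ has no constant term, so
$$\frac{1}{N-pqS_y}=\frac1N\sum_{h\ge0}\Big(\frac{pqS_y}{N}\Big)^h\in\mathcal P_0,\qquad K\in\mathcal P_0 .$$
Finally $cy^4(b+4cy+acy^2)\in\mathcal P_{-1}$, so $\zeta\in\mathcal P_{-1}$.

**Step 2: $K\xi_s\xi_t$.** Expand $S$ into basis monomials $m\,y^n$, $m'y^{n'}$ with nonnegative coefficients. Exchanging the names of the two monomials, $\xi_s\xi_t$ is half the sum, with nonnegative weights, of the terms $(U_sm\,U_tm'+U_tm\,U_sm')y^{n+n'}$. By (5),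
$$U_sm\,U_tm'+U_tm\,U_sm'=mm'\big[2ii'(a+b)+(ir'+i'r)(ab+4c)+2rr'c(a+b)\big].$$
Here $i',r'$ belong to $m'$. Since $mr\in P_{n-2}$ and $m'r'\in P_{n'-2}$, this is in $P_{n+n'-1}$. So $\xi_s\xi_t\in\mathcal P_{-1}$ and $K\xi_s\xi_t\in\mathcal P_{-1}$.

**Step 3: the term linear in $\xi$.** By (5), $\rho_sU_tm+\rho_tU_sm=i\,m\,Q_1+(mr)\,Q_2$ with
$$Q_1=q(b+2c)+cp(2+b),\qquad Q_2=c\,[\,q(2+b)+p(b+2c)\,].$$
Expand with $p=1+2y+y^2$, $q=1+2cy+c^2y^2$ and $1+c^2=a^2-2c$. In $Q_1$ the coefficients of $1,y,y^2$ are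
$$ab+4c,\qquad 4c(a+b),\qquad abc+2c(a^2-2c),$$
and in $Q_2$ they are $c(2a+2b)$, $c(2ab+8c)$, $c\,[2ac+b(a^2-2c)]$. Each quadratic coefficient has one negative term, which we attach to a constant term:
$$Q_1=\big[ab+4c(a+b)y+(2a^2c+abc)y^2\big]+4c(1-cy^2),$$
$$Q_2=c\big[2a+2(ab+4c)y+(a^2b+2ac)y^2\big]+2bc(1-cy^2).$$
By Step 1, $Q_1/N\in\mathcal P_2$ and $Q_2/N\in\mathcal P_3$. Since $my^n\in\mathcal P_{-1}$ and $(mr)y^n\in\mathcal P_{-2}$, the product with $y^2$ satisfies
$$\frac{y^2(\rho_s\xi_t+\rho_t\xi_s)}{N}\in\mathcal P_{-1}.$$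
Multiplying by $\frac{N}{N-pqS_y}=\sum_h(pqS_y/N)^h\in\mathcal P_0$ gives the claim.

**Step 4: the last term.** Using $1+c^2=a^2-2c$ and $1+c^3=a^3-3ac$,
$$q^2+cp^2=a+8cy+6acy^2+4c(a^2-2c)y^3+c(a^3-3ac)y^4$$
$$=\big[a+3acy^2+4a^2cy^3+a^3cy^4\big]+(8cy+3acy^2)(1-cy^2).$$
So $(q^2+b\,pq+c\,p^2)/N\in\mathcal P_1$. As $cy^4\in\mathcal P_{-2}$, $S_y\in\mathcal P_0$ and $\frac1{N-pqS_y}\in\mathcal P_0$, the last term is in $\mathcal P_{-1}$. This proves Proposition 6. $\square$

## 8. The two dangerous coefficients and the empty corners of a simple permutation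

By (6) and (11), for $m=c^ib^ja^k$ with $2i+j+k=n-1$,
$$\Lambda_nm=\big[(i+1)(i+j+1)-n-2\big]\,am+\big[(i+1)(i+k+1)-n\big]\,bm+4(i+1)c\,(mr)+B(m),\tag{13}$$
and the last two terms lie in $P_n$. But $\Lambda_n$ does not map $P_{n-1}$ into $P_n$. For instance, with $n=4$ and $m=a^3$,
$$\Lambda_4(a^3)=-5a^4+24a^2c+6abc .$$
So the induction hypothesis $S_n\in P_{n-1}$ alone is not enough: this is where a purely formal induction on (12) stops. For all permutations only the $b$-coefficient was dangerous, and Lemma 5 settled it. Now the $a$-coefficient is dangerous too, and $a^{n-1}$ does occur in $A_n$ (the identity permutation has $\mathrm{des}=\mathrm{ides}=0$). So simplicity must enter. We need $(\mathrm{des}+1)(\mathrm{ides}+1)\ge n+2$. A grid count with increasing instead of decreasing runs would give $\ge n$; the missing $2$ are two corner cells that must be empty.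

**Lemma 7.** Let $n\ge4$ and let $\sigma\in S_n$ be simple, $d=\mathrm{des}\,\sigma$, $e=\mathrm{ides}\,\sigma$. Then $(d+1)(e+1)\ge n+2$.

*Proof.* Split the positions into $d+1$ maximal increasing runs, and the values into $e+1$ maximal blocks of consecutive values whose positions increase. Note that $\sigma$ is not the identity, which is not simple for $n\ge3$.

**Each cell (run, block) has at most one point.** Suppose positions $x<x'$ are in the same run and $\sigma(x),\sigma(x')$ in the same block. Positions in $[x,x']$ have values in $[\sigma(x),\sigma(x')]$ because of the run; values in $[\sigma(x),\sigma(x')]$ have positions in $[x,x']$ because of the block. So $[x,x']$ is an interval of length at least $2$, hence it is $[1,n]$. Then all positions are in one run and $\sigma$ is the identity, a contradiction.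

**The cell (first run, lowest block) is empty.** Suppose it contains the point at position $x$. Positions $1,\dots,x$ are in the first run, so their values are at most $\sigma(x)$. Values $1,\dots,\sigma(x)$ are in the lowest block, so their positions are at most $x$. Hence $\sigma(x)=x$ and $\{1,\dots,x\}$ is an interval. By simplicity $x=1$ or $x=n$. If $x=1$, then $\{2,\dots,n\}$ is a nontrivial interval. If $x=n$, then $\sigma$ is the identity. Both are impossible.

**The cell (last run, highest block) is empty.** Apply the previous paragraph to the permutation $x\mapsto n+1-\sigma(n+1-x)$, which is simple and whose first run and lowest block correspond to the last run and highest block of $\sigma$.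

These two cells coincide only if $d=e=0$, that is, if $\sigma$ is the identity. So they are distinct, and $n\le(d+1)(e+1)-2$. $\square$

Both inequalities are sharp at $n=4$: $3142$ has $(d,e)=(2,1)$, so $(d+1)(e+1)=6=n+2$ and $(e+1)(n-d)=4=n$.

## 9. The induction for Theorem 1

**Proof of Theorem 1.** For $n\le3$, $A_{Simp_1}=1$, $A_{Simp_2}=a$, $A_{Simp_3}=0$ are gamma-positive. We show $S_m\in P_{m-1}$ for all $m$ by induction. It holds for $m\le3$ since $S_m=0$. Let $n\ge3$, assume it for all $m\le n$, and compare coefficients of $y^n$ in (12). The left side is $(n+1)S_{n+1}$.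

**Truncation.** We may replace $S$ on the right by $\sum_{m\le n}S_my^m$. This does not affect the coefficient $\Lambda_nS_n$. It changes $S,\xi_s,\xi_t$ by $O(y^{n+1})$ and $S_y$ by $O(y^n)$, hence also $K$ and $\frac1{N-pqS_y}$ by $O(y^n)$. Since $\xi_s,\xi_t=O(y^4)$ before and after the change, the term $K\xi_s\xi_t$ changes by $O(y^{n+5})$, the third term by $O(y^{n+3})$, and the last by $O(y^{n+4})$. So the derivative of the braces changes by $O(y^{n+2})$, and its coefficient at $y^n$ is the same.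

**The braces.** The truncated $S$ is in $\mathcal P_{-1}$ by the induction hypothesis and is $O(y^4)$. By Proposition 6 the braces are in $\mathcal P_{-1}$, so their derivative is in $\mathcal P_0$ and contributes an element of $P_n$.

**The linear part.** If $n=3$, $\Lambda_3S_3=0$. Let $n\ge4$ and let $\gamma_{n,i,j}>0$. All $\gamma_{n,\cdot,\cdot}$ are nonnegative, so by Lemma 4 the coefficient of $s^{i+j}t^i$ in $S_n$ is positive: there is a simple $\sigma\in S_n$ with $\mathrm{des}\,\sigma=i+j$ and $\mathrm{ides}\,\sigma=i$. Lemma 7 gives $(i+1)(i+j+1)\ge n+2$, and Lemma 5 gives $(i+1)(i+k+1)=(i+1)(n-i-j)\ge n$. So for every monomial occurring in $S_n$ all coefficients in (13) are nonnegative, and $\Lambda_nS_n\in P_n$.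

Hence $S_{n+1}\in P_n$. Lemma 4 gives integrality. $\blacksquare$

**Three values.** For $n=3$ only $\zeta=cby^4+\cdots$ contributes: $4S_4=4cb$. For $n=4$: by (13) with $i=j=1$, $k=0$ both dangerous coefficients vanish, $4(i+1)c(mr)=8c^2$ and $B(cb)=2c^2$; the braces contribute $5\cdot4c^2$. So $5S_5=30c^2$ and $S_5=6c^2$. For $n=5$: $\Lambda_5(6c^2)=12ac^2+24bc^2$. In the braces the coefficient of $y^6$ is $4bc^2+ac^2$ from $\zeta$, plus the constant term of $mQ_1+(mr)Q_2$ for $m=cb$, namely $cb(ab+4c)+c(2ac+2bc)$; the other two terms start later. Together this is $ab^2c+3ac^2+10bc^2$. So $6S_6=6ab^2c+30ac^2+84bc^2$, i.e.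
$$S_6=ab^2c+5ac^2+14bc^2 .$$

**Corollary 3 from Theorem 1.** Section 4 proved Corollary 3 directly. It also follows from what we now know about $K$. By Theorem 1, $S\in\mathcal P_{-1}$, so $K=\sum_hk_hy^h\in\mathcal P_0$ by Step 1 of Section 7, that is, $k_h\in P_h$. Since $F_z=K(F)$,
$$(n+1)A_{n+1}=\sum_h\ \sum_{n_1+\dots+n_h=n}k_h\,A_{n_1}\cdots A_{n_h}.$$
By induction each summand lies in $P_d$ with $d=h+\sum_r(n_r-1)=n$, so $A_{n+1}\in P_n$. $\square$

## 10. Which coefficients are nonzero

We prove Theorem 2. For $2i+j+k=n-1$ the two inequalities are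
$$\text{(I1)}\ \ (i+1)(i+j+1)\ge n+2,\qquad\text{(I2)}\ \ (i+1)(i+k+1)\ge n .$$
For example, $n=5$ leaves only $c^2$, and $n=6$ leaves exactly $c\,b^2a,\ c^2a,\ c^2b$, in agreement with Section 9.

**Necessity.** If $\gamma_{n,i,j}>0$, then, as in the proof of Theorem 1, there is a simple $\sigma\in S_n$ with $(\mathrm{des},\mathrm{ides})=(i+j,i)$, and Lemmas 7 and 5 give (I1) and (I2).

**Sufficiency, setup.** Induction on $n$. For $n=4$: $i=0$ needs $j\ge5$, impossible; $i=1$ needs $2(j+2)\ge6$, so $j=1$, $k=0$, and (I2) holds. Since $S_4=cb$, the claim is true. Assume it for some $n\ge4$, and let $2i+j+k=n$ with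
$$(i+1)(i+j+1)\ge n+3,\qquad(i+1)(i+k+1)\ge n+1 .$$
We must show $\gamma_{n+1,i,j}>0$. We have $i\ge1$, since $i=0$ would force $j\ge n+2$. By Section 9, $(n+1)S_{n+1}-\Lambda_nS_n\in P_n$, and when $\Lambda_nS_n$ is expanded by (13) all terms are nonnegative. So one positive contribution to $c^ib^ja^k$ in $\Lambda_nS_n$ suffices. The two dangerous coefficients now help us.

**(A)** Suppose $k\ge1$ and $(i+1)(i+k)\ge n$. Then $(n;i,j,k-1)$ satisfies (I1) and (I2), so $m=c^ib^ja^{k-1}$ occurs in $S_n$ by induction. In (13) the coefficient of $am=c^ib^ja^k$ is $(i+1)(i+j+1)-n-2\ge1$.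

**(B)** Suppose $j\ge1$ and $(i+1)(i+j)\ge n+2$. Then $(n;i,j-1,k)$ satisfies (I1) and (I2), so $m=c^ib^{j-1}a^k$ occurs in $S_n$. The coefficient of $bm$ is $(i+1)(i+k+1)-n\ge1$.

**Neither (A) nor (B).** Insert $n=2i+j+k$ in the negations $(i+1)(i+k)\le n-1$ and $(i+1)(i+j)\le n+1$. We get
$$\big[k=0\ \text{or}\ j\ge i^2-i+1+ik\big]\quad\text{and}\quad\big[j=0\ \text{or}\ k\ge i^2-i-1+ij\big].$$

1. $j=k=0$. Then $n=2i$, and $(i+1)^2\ge2i+3$ gives $i\ge2$. The triple $(n;i-1,1,0)$ satisfies (I1), because $i(i+1)\ge2i+2$ is $(i+1)(i-2)\ge0$, and (I2), because $i^2\ge2i$. So $m=c^{i-1}b$ occurs in $S_n$, and its term $4(i-1+1)\,c\,(mr)=4i\,c^i$ in (13) contributes positively to $c^i$.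
2. $k=0$, $j\ge1$. Then $0\ge i^2-i-1+ij$. This is impossible for $i\ge2$. For $i=1$ it forces $j=1$, so $n=3$, which is excluded.
3. $j=0$, $k\ge1$. Then $0\ge i^2-i+1+ik>0$, impossible.
4. $j,k\ge1$. If $i\ge2$, the conditions give $j>k$ and $k>j$, impossible. If $i=1$, they read $j\ge k+1$ and $k\ge j-1$, so $j=k+1$ and $n+1=2k+4=2\mu$ with $\mu=k+2$, $j=\mu-1$. Here we use a permutation directly. No simple permutation of length $2\mu$ has $\mathrm{ides}=0$ (that would be the identity), so the coefficient of $s^{j'}t^0$ in $S_{2\mu}$, which equals $\gamma_{2\mu,0,j'}$, is $0$ for all $j'$. Hence, as in the proof of Lemma 4, $\gamma_{2\mu,1,\mu-1}$ equals the coefficient of $s^\mu t$ in $S_{2\mu}$. Consider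
$$\mu{+}1,\ 1,\ \mu{+}2,\ 2,\ \dots,\ 2\mu,\ \mu .$$
Its descents are exactly at the odd positions, so $\mathrm{des}=\mu$. Its inverse is $2,4,\dots,2\mu,1,3,\dots,2\mu-1$, so $\mathrm{ides}=1$. It is simple: an interval with at least two positions contains an odd and an even position, hence a value $>\mu$ and a value $\le\mu$, hence the values $\mu$ and $\mu+1$. These are at positions $2\mu$ and $1$, so the interval is everything. Thus $\gamma_{2\mu,1,\mu-1}>0$.

This completes the induction and the first part of Theorem 2.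

**The realized pairs.** Let $0\le d,e\le n-1$. The set of pairs $(\mathrm{des}\,\sigma,\mathrm{ides}\,\sigma)$ of simple $\sigma\in S_n$ is invariant under $(d,e)\mapsto(e,d)$ (inverse) and $(d,e)\mapsto(n-1-d,n-1-e)$ (reverse). So is the system of four inequalities: the first map exchanges the third and fourth; the second map exchanges the first and second, and also the third and fourth. Hence we may assume $d+e\le n-1$ and $e\le d$. In this region
$$(d+1)(n-e)-(e+1)(n-d)=(d-e)(n+1)\ge0,$$
$$(n-d)(n-e)-(d+1)(e+1)=(n+1)(n-1-d-e)\ge0 .$$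
So the four inequalities reduce to $(d+1)(e+1)\ge n+2$ and $(n-d)(e+1)\ge n$. These are necessary by Lemmas 7 and 5. Conversely, if they hold, put $i=e$ and $j=d-e$. Then $2i+j=d+e\le n-1$, and they are exactly the two conditions for $\gamma_{n,e,d-e}>0$. By Lemma 4 the coefficient of $s^dt^e$ in $S_n$ is positive, so a simple $\sigma$ with $(\mathrm{des},\mathrm{ides})=(d,e)$ exists. $\blacksquare$
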